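# Kernels of quotient maps $\ell_1\to\ell_2$ have no unconditional basis

## 1. Theorem 1 and the words in it

**Theorem 1.** $\kappa(\ell_2)$ has no unconditional basis.

For a separable Banach space $X$, $\kappa(X)$ denotes the kernel of a quotient map, that is, of a bounded linear surjection $q:\ell_1\to X$. We have an exact sequence $0\to\kappa(X)\to\ell_1\to X\to0$. For $X=\ell_2$ the kernel does not depend on $q$ up to isomorphism, so $\kappa(\ell_2)$ is one well-defined space up to isomorphism. The proof below works with an arbitrary $q$ anyway.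

An *unconditional basis* of a Banach space is a Schauder basis $(e_i)$ such that every convergent expansion $\sum a_ie_i$ converges unconditionally. Then for every scalar sequence with $|\theta_i|\le1$ the multiplier $\sum a_ie_i\mapsto\sum\theta_ia_ie_i$ is everywhere defined and bounded, and by uniform boundedness there is one constant $\lambda$ with
$$\Big\|\sum\theta_ia_ie_i\Big\|\le\lambda\Big\|\sum a_ie_i\Big\|\qquad\text{whenever }|\theta_i|\le1. \tag{1}$$
We call $\lambda$ an unconditional constant of the basis. The definition is also used for finite bases.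

Here is a basis of $\ell_1$ that is not unconditional. Put $f_1=\delta_1$ and $f_k=\delta_k-\delta_{k-1}$ for $k\ge2$. Given $x\in\ell_1$, put $a_k=\sum_{j\ge k}x_j$. Then $\sum_{k\le m}a_kf_k$ has coordinates $x_1,\dots,x_{m-1},a_m,0,\dots$ and converges to $x$; the coefficients are forced, so $(f_k)$ is a basis. But $\sum_{k\le m}f_k=\delta_m$ has norm $1$, while $\sum_{k\le m}(-1)^kf_k$ has norm $2(m-1)+1$. So (1) fails for every $\lambda$.

The question whether $\kappa(\ell_2)$ has an unconditional basis is posed in Jesús M. F. Castillo and Ricardo García, "Bilinear forms and the $\operatorname{Ext}^2$-problem in Banach spaces", arXiv:1808.03173 (2018). Two facts frame it. By a result of Lusky, $\kappa(X)$ has a basis whenever $X$ has one, so $\kappa(\ell_2)$ has a Schauder basis, and only unconditionality is at stake. And $\kappa(X)$ need not have an unconditional basis when $X$ has one: the case $X=c_0$ shows this.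

## 2. The quantitative theorem, and two strengthenings

**Conventions.** Scalars are real. $C$ denotes positive absolute constants and $C_p$ constants depending only on $p$; both may change from line to line. $|\cdot|$ is the Euclidean norm, $(\varepsilon_j)$ are independent random signs, and $\ell_1$ means $\ell_1(\Gamma)$ with $\Gamma$ finite or countable and unit vectors $\delta_s$, $s\in\Gamma$.

**Definition (type).** A space $X\ne\{0\}$ has type $p\in(1,2]$ with constant $T$ if $(\mathbb E\|\sum\varepsilon_jx_j\|^2)^{1/2}\le T(\sum\|x_j\|^p)^{1/p}$ for all finite families in $X$.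

A Hilbert space has type $2$ with $T=1$, since $\mathbb E\|\sum\varepsilon_jx_j\|^2=\sum\|x_j\|^2$. The space $\ell_1$ has no type $p>1$: for $m$ unit vectors the left side is $m$ and the right side is $Tm^{1/p}$. One vector shows $T\ge1$ always. Put
$$f_2(N)=\log(2N),\qquad f_p(N)=N^{1/p-1/2}(\log2N)^2\quad(1<p<2).$$

**Theorem 2.** There are constants $C_p$ with the following property. Let $X$ have type $p\in(1,2]$ with constant $T$. Let $n\ge1$, $\iota:\ell_2^n\to X$ and $\Pi:X\to\ell_2^n$ be linear with $\Pi\iota=\mathrm{id}$, $\|\iota\|\le1$, $\|\Pi\|\le\beta$. Let $q:\ell_1\to X$ be linear with $\|q\|\le1$, such that every $x\in X$ has a preimage of norm $\le A\|x\|$. Suppose $K=\ker q$ has an unconditional basis $(e_i)$ with constant $\lambda\ge1$ in the sense of (1). Then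
$$\sqrt n\le C_p\big(A\beta+A^2T\beta\lambda^2f_p(2n)\,n^{1/4}\big).$$

Note that $A\ge1$, because $\|x\|=\|qy\|\le\|y\|\le A\|x\|$ for a suitable $y$.

**Theorem 2 implies Theorem 1.** Take $X=\ell_2$, $p=2$, $T=\beta=1$, with $\iota,\Pi$ the canonical maps. Rescale $q$ so that $\|q\|\le1$; then $A<\infty$ by the open mapping theorem. If $\ker q$ had an unconditional basis, then $\lambda<\infty$ and
$$\sqrt n\le C\big(A+A^2\lambda^2\log(4n)\,n^{1/4}\big)\quad\text{for all }n,$$
which is false for large $n$. $\square$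

**Theorem 3.**
(a) Let $X$ be an infinite-dimensional separable Banach space of type $p>4/3$. Then the kernel of any quotient map $\ell_1\to X$ is not isomorphic to a Banach lattice; in particular it has no unconditional basis.
(b) If $q$ maps $\ell_1$ or $\ell_1^m$ onto $\ell_2^n$, $\|q\|\le1$, every $x$ has a preimage of norm $\le A\|x\|$, and $\ker q\ne\{0\}$, then every basis of $\ker q$ has unconditional constant $\lambda\ge cA^{-1}n^{1/8}(\log2n)^{-1/2}$, with $c>0$ absolute.

**Complex scalars in Theorem 1.** Suppose the complex space $\kappa(\ell_2)$ had an unconditional basis $(e_k)$. If $\sum a_ke_k$ converges, so do $\sum(\operatorname{Re}a_k)e_k$ and $\sum(\operatorname{Im}a_k)e_k$, since bounded multipliers preserve convergence. Hence $(e_1,ie_1,e_2,ie_2,\dots)$ is an unconditional basis of the underlying real space. That space is the kernel of a real quotient map from complex $\ell_1$, which over $\mathbb R$ is $\ell_1(\ell_2^2)\cong\ell_1$, onto a real Hilbert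 space. So Theorem 2, with $X$ a real Hilbert space, gives the contradiction.

## 3. Kernels of maps onto $\ell_2^n$, computed by hand

Start with a one-dimensional target: $q:\ell_1\to\mathbb R$, $q(y)=\sum y_k$. The vectors $\delta_k-\delta_1$, $k\ge2$, form a basis of $\ker q$, and
$$\sum_{k\ge2}|a_k|\le\Big\|\sum_{k\ge2}a_k(\delta_k-\delta_1)\Big\|\le2\sum_{k\ge2}|a_k|,$$
so this basis is unconditional with constant at most $2$.

Now let $q:\ell_1\to\ell_2^n$ with $q\delta_i=e_i$ for $i\le n$ and $(q\delta_k)_{k>n}$ dense in the unit sphere. Then $\|q\|\le1$. Approximating a vector by multiples of the $q\delta_k$ with relative error $\frac12$ and iterating on the error gives a preimage of norm at most $(1+\frac12+\frac14+\cdots)|x|$, so $A=2$ is allowed. If $y\in\ker q$, then $\sum_{i\le n}y_ie_i=-\sum_{k>n}y_kq\delta_k$, hence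
$$y=\sum_{k>n}y_kf_k,\qquad f_k=\delta_k-\sum_{i\le n}\langle q\delta_k,e_i\rangle\delta_i .$$
Since $\|f_k\|\le1+\sum_i|\langle q\delta_k,e_i\rangle|\le1+\sqrt n$, we get $\sum|a_k|\le\|\sum a_kf_k\|\le(1+\sqrt n)\sum|a_k|$. So $(f_k)$ is an unconditional basis of $\ker q$ with constant at most $1+\sqrt n$.

For each fixed $n$ this kernel is therefore isomorphic to $\ell_1$, and no qualitative argument can see an obstruction in finite dimensions. What can fail is a bound on $\lambda$ that is uniform in $n$. Theorem 3(b) says that it does fail, for every basis of the kernel.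

## 4. Khinchine, Grothendieck, Pietsch, Kashin

**Khinchine.** $(\sum a_j^2)^{1/2}\le\sqrt2\,\mathbb E|\sum\varepsilon_ja_j|$. Integrating pointwise, for $u_j\in L_1$,
$$\Big(\sum\|u_j\|_1^2\Big)^{1/2}\le\Big\|\big(\textstyle\sum|u_j|^2\big)^{1/2}\Big\|_1\le\sqrt2\,\mathbb E\Big\|\sum\varepsilon_ju_j\Big\|_1, \tag{2}$$
where the first inequality is Minkowski's.

**Definition (2-summing).** An operator $u:Y\to Z$ is 2-summing, with $\pi_2(u)\le\pi$, if $\sum\|uy_j\|^2\le\pi^2\sup_{\varphi\in B_{Y^*}}\sum|\varphi(y_j)|^2$ for all finite families in $Y$.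

Example: the diagonal map $\ell_\infty^N\to\ell_2^N$, $a\mapsto(d_ja_j)$, has $\pi_2\le(\sum d_j^2)^{1/2}$, because $\sum_k\sum_jd_j^2(a^{(k)}_j)^2\le\sum_jd_j^2\cdot\max_j\sum_k(a^{(k)}_j)^2$.

**Grothendieck.** Operators $c_0\to\ell_2$, $\ell_\infty^N\to\ell_2$ and $\ell_\infty^N\to L_1$ are 2-summing with $\pi_2(u)\le\kappa_G\|u\|$, $\kappa_G$ absolute.

**Pietsch.** If $u:Y\to Z$ is 2-summing and $\mathcal K\subset B_{Y^*}$ is weak*-compact and norming, there is a probability $\mathbf m$ on $\mathcal K$ with $\|uy\|^2\le\pi_2(u)^2\int|\varphi(y)|^2\,d\mathbf m(\varphi)$ for all $y$.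

On $Y=\ell_\infty^N$ we take for $\mathcal K$ the functionals $\pm$ coordinate. Then the conclusion reads $\|ua\|^2\le\pi_2(u)^2\sum d_j^2a_j^2$ with $\sum d_j^2=1$: up to a constant, $u$ factors through a diagonal map as in the example.

**Kashin.** There is an absolute $c>0$ such that for every $n$, with $N=2n$, there is a linear $E:\ell_2^n\to\ell_1^N$ with $c|v|\le\|Ev\|_1\le|v|$.

## 5. A quotient of $\ell_\infty^{2n}$ without good linear liftings

The contradiction will come from a linear lifting that is too good to exist. Fix $n$, $N=2n$ and Kashin's $E$, and put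
$$Q=E^*:\ell_\infty^N\to\ell_2^n,\qquad H=\ker Q .$$
Individual vectors lift well: every $v\in\ell_2^n$ is $Qz$ with $\|z\|_\infty\le|v|/c$. Indeed the functional $Ew\mapsto\langle w,v\rangle$ on $E(\ell_2^n)\subset\ell_1^N$ has norm at most $|v|/c$; extend it by Hahn–Banach to $z\in\ell_\infty^N$, so that $\langle w,Qz\rangle=\langle Ew,z\rangle=\langle w,v\rangle$. Linear liftings, however, are bad.

**Lemma 4.** If $\Theta:\ell_2^n\to\ell_\infty^N$ is linear and $Q\Theta=\mathrm{id}$, then $\|\Theta\|\ge\sqrt{n/2}$.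

*Proof.* Write $\Theta x=(\langle x,g_i\rangle)_i$; then $|g_i|\le\|\Theta\|$. Let $k_i=Qe_i$, so that $Ev=(\langle v,k_i\rangle)_i$. Since $Q\Theta x=\sum_i\langle x,g_i\rangle k_i$,
$$n=\operatorname{tr}(Q\Theta)=\sum_i\langle k_i,g_i\rangle\le\|\Theta\|\sum_i|k_i| .$$
The function $(\sum_j|Ee_j|^2)^{1/2}$ has $i$-th coordinate $|k_i|$, so by (2)
$$\sum_i|k_i|=\Big\|\big(\textstyle\sum_j|Ee_j|^2\big)^{1/2}\Big\|_1\le\sqrt2\,\mathbb E\Big\|E\sum_j\varepsilon_je_j\Big\|_1\le\sqrt{2n}.\qquad\square$$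

## 6. From a factorization through $L_1$ to a linear lifting

Let $q,X,A,\iota,\Pi,\beta$ be as in Theorem 2 and $K=\ker q$; no basis yet. Lift each $\Pi q\delta_s$ through $Q$ to a vector of norm at most $\beta/c$. This defines $V:\ell_1\to\ell_\infty^N$ with
$$QV=\Pi q,\qquad\|V\|\le\beta/c .$$
On $K$ we have $QV=0$, so $\mathcal T:=V|_K$ maps $K$ into $H$. Its coordinates $t_1,\dots,t_N\in K^*$ have norm at most $\beta/c$.

**Definition (quasi-linear map).** In these notes a map $\Omega:\mathbb R^n\to L_1(\mu)$ is *quasi-linear* if it is continuous, $\Omega(ax)=a\Omega(x)$ for $a\in\mathbb R$, and $\|\Omega(x)+\Omega(y)-\Omega(x+y)\|_1\le|x|+|y|$.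

For $n=1$ such a map is linear. For $n=2$, $\Omega(x)=x_1x_2^2/|x|^2$ (with $\Omega(0)=0$) maps into $\mathbb R$, is homogeneous and not linear, and satisfies $|\Omega(x)|\le\frac2{3\sqrt3}|x|\le\frac12|x|$. Hence $|\Omega(x)+\Omega(y)-\Omega(x+y)|\le\frac12(|x|+|y|+|x+y|)\le|x|+|y|$, and $\Omega$ is quasi-linear.

**Lemma 5.** Suppose $\mathcal T=RD$ with $D:K\to L_1(\mu)$, $R:L_1(\mu)\to H$ bounded and linear, $\|R\|\le1$. Suppose $\omega$ is such that every quasi-linear $\Omega:\mathbb R^n\to L_1(\mu)$ admits a linear $\Lambda$ with $\|\Omega(x)-\Lambda x\|_1\le\omega|x|$ for all $x$. Then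
$$\sqrt{n/2}\le\frac{2A\beta}c+4A\|D\|\,\omega .$$

*Proof.* **Step 1: a continuous homogeneous lifting.** Let $F=\iota(\ell_2^n)$ with the norm of $X$. We construct a continuous $\phi:F\to\ell_1$ with $\phi(ax)=a\phi(x)$, $q\phi=\mathrm{id}$, $\|\phi(x)\|\le2A\|x\|$. Let $L_0:F\to\ell_1$ be some linear lifting (lift a basis), $\delta>0$ with $\delta\|L_0\|\le A$, $(x_k)$ a finite $\delta/2$-net of the unit sphere of $F$, and $y_k$ a preimage of $x_k$ with $\|y_k\|\le A$. Let $(\psi_k)$ be a continuous partition of unity on the sphere with $\psi_k(x)=0$ for $\|x-x_k\|\ge\delta$. Then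
$$\phi_0(x)=\sum_k\psi_k(x)\big(y_k+L_0(x-x_k)\big)$$
is continuous, $q\phi_0(x)=\sum_k\psi_k(x)(x_k+x-x_k)=x$, and $\|\phi_0(x)\|\le A+\delta\|L_0\|\le2A$. Put $\phi(x)=\frac12(\phi_0(x)-\phi_0(-x))$ on the sphere, which is odd, and extend by $\phi(x)=\|x\|\phi(x/\|x\|)$, $\phi(0)=0$.

**Step 2: the quasi-linear map.** Let $Lx=\sum_ix_i\phi(\iota e_i)$, a linear map with $qL=\iota$. Then $\phi(\iota x)-Lx\in K$, and we may put
$$\Omega(x)=D\big(\phi(\iota x)-Lx\big)\in L_1(\mu).$$
It is continuous and homogeneous. The linear part cancels in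
$$\Omega(x)+\Omega(y)-\Omega(x+y)=D\big(\phi(\iota x)+\phi(\iota y)-\phi(\iota x+\iota y)\big),$$
whose norm is at most $\|D\|\,2A(\|\iota x\|+\|\iota y\|+\|\iota x+\iota y\|)\le4A\|D\|(|x|+|y|)$. If $D\ne0$, apply the hypothesis to $\Omega/(4A\|D\|)$; if $D=0$, take $\Lambda=0$. We get a linear $\Lambda$ with $\|\Omega(x)-\Lambda x\|_1\le4A\|D\|\omega|x|$.

**Step 3: the linear lifting.** Put $\Theta x=VLx+R\Lambda x$. Since $R$ has values in $H=\ker Q$,
$$Q\Theta x=\Pi qLx+0=\Pi\iota x=x .$$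
Since $V=RD$ on $K$, $VLx=V\phi(\iota x)-RD(\phi(\iota x)-Lx)=V\phi(\iota x)-R\Omega(x)$. So
$$\|\Theta x\|\le\|V\phi(\iota x)\|+\|R(\Omega(x)-\Lambda x)\|\le\Big(\frac{2A\beta}c+4A\|D\|\omega\Big)|x| ,$$
and Lemma 4 finishes the proof. $\square$

So we need factorizations and linearizations with $\|D\|\,\omega=o(\sqrt n)$. Here is what the obvious estimates give.

**The obvious factorization.** Let $K$ have an unconditional basis $(e_i)$ with constant $\lambda$ and let $\|t_j\|\le b$. Put $\tau_i=\|\mathcal Te_i\|_\infty$, $D(\sum a_ie_i)=(a_i\tau_i)_i$ and $R\delta_i=\mathcal Te_i/\tau_i$. Then $\|R\|\le1$ and $RD=\mathcal T$; the issue is $\|D\|$. Choose $j(i)$ with $|t_{j(i)}(e_i)|=\tau_i$, let $I_j=\{i:j(i)=j\}$, and let $1_{I_j}$ be the coordinate projections. With suitable signs $\vartheta_i$,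
$$\sum_i|a_i|\tau_i=\sum_{j\le N}t_j(\vartheta1_{I_j}x)\le b\sum_{j\le N}\|\vartheta1_{I_j}x\|\le b\sqrt N\Big(\sum_j\|\vartheta1_{I_j}x\|^2\Big)^{1/2}\le b\sqrt N\,\sqrt2\,\lambda\|x\|,$$
by (2) and (1). So $\|D\|\le\sqrt{2N}\,\lambda b$, a loss of order $\sqrt n$.

**The obvious linearization.** Take $\Lambda x=\sum x_i\Omega(e_i)$. Split $\{1,\dots,n\}$ into halves as equal as possible, each half again, and so on, down to singletons, in $l_0=\lceil\log_2n\rceil$ rounds. Splitting a block $x_{\mathcal B}$ into $x_{\mathcal B'}+x_{\mathcal B''}$ costs at most $|x_{\mathcal B'}|+|x_{\mathcal B''}|$. After $l$ rounds there are at most $2^l$ disjoint blocks, whose norms add up to at most $2^{l/2}|x|$. The total is $\sum_{l=1}^{l_0}2^{l/2}|x|\le5\sqrt n\,|x|$. So $\omega\le5\sqrt n$.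

With both estimates Lemma 5 reads $\sqrt n\le C(A\beta+A\beta\lambda n)$, which is no contradiction. Moreover *each* of them destroys the argument alone: the second, even if $\|D\|$ were bounded, only yields $\sqrt n\le C(A\beta+A\|D\|\sqrt n)$. Both have to be improved. The next two sections replace $\|D\|\lesssim\sqrt n$ by $\log n$ (in the case $p=2$), and Section 9 replaces $\omega\lesssim\sqrt n$ by $n^{1/4}$.

## 7. Hilbert–Schmidt norms of $\ell_2^N\to K\to\ell_2$

In the obvious factorization we threw the $N$ terms $t_j(\vartheta1_{I_j}x)$ together by Cauchy–Schwarz. They will turn out to be weighted diagonal entries of a composition $SB$ with $B:\ell_2^N\to K$ and $S:K\to\ell_2$. A bounded operator on $\ell_2^N$ has Hilbert–Schmidt norm at most $\sqrt N$ times its norm, which is the loss seen above. We want almost no loss.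

**The case where $S$ lives on all of $\ell_1$.** Let $B:\ell_2^N\to\ell_1$ with $\|B\|\le1$, and define $b'_s\in\mathbb R^N$ by $(Bv)(s)=\langle v,b'_s\rangle$. The adjoint restricted to $c_0(\Gamma)$ is $g\mapsto\sum g_sb'_s$, so it is 2-summing with $\pi_2\le\kappa_G$. Apply Pietsch's theorem with $\mathcal K=\{\pm\delta_s\}\cup\{0\}\subset B_{\ell_1}$, which is norming for $c_0(\Gamma)$ and weak*-compact since $\delta_s\to0$ weak* when $\Gamma$ is infinite. There are $p_s\ge0$, $\sum p_s\le1$, with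
$$\Big|\sum_sg_sb'_s\Big|^2\le\kappa_G^2\sum_sp_sg_s^2\qquad(g\text{ finitely supported}).$$
In particular $b'_s=0$ if $p_s=0$. Take $g_s=\langle v,b'_s\rangle/p_s$ on a finite subset of $\{p_s>0\}$ and put $\Sigma=\sum\langle v,b'_s\rangle^2/p_s$ over this subset. Then $\Sigma=\langle v,\sum g_sb'_s\rangle\le|v|\,\kappa_G\Sigma^{1/2}$. Hence
$$\sum_{p_s>0}\frac{\langle v,b'_s\rangle^2}{p_s}\le\kappa_G^2|v|^2 . \tag{3}$$
If $S:\ell_1\to\ell_2$ with $\|S\|\le1$, then $SBv=\sum_s\frac{\langle v,b'_s\rangle}{\sqrt{p_s}}\,\sqrt{p_s}\,S\delta_s$. By (3), $SB$ is an operator of norm at most $\kappa_G$ into $\ell_2(\Gamma)$, followed by $\delta_s\mapsto\sqrt{p_s}S\delta_s$, which has Hilbert–Schmidt norm $(\sum p_s\|S\delta_s\|^2)^{1/2}\le1$. So $\|SB\|_{HS}\le\kappa_G$, with no dependence on $N$.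

When $S$ is only defined on $K$, this stops at one symbol: $S\delta_s$ is meaningless, as $\delta_s\notin K$ in general. The way around is to let $S$ have an extension to $\ell_1$ with values in a space $P$ larger than $\ell_2$, the *push-out*. Then $\delta_s$ has an image, but $P$ is no longer a Hilbert space. We shall see that $P$ behaves like a space of type $p$ up to a factor $\log M$ as long as only $M$ vectors are involved. The sum over $s$ above has infinitely many terms, so $B$ must first be replaced by an average of operators with few terms.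

**Lemma 6.** Let $q,A,X,p,T$ be as in Theorem 2 and $K=\ker q$ (no basis is needed). Let $S:K\to\ell_2$ and $B:\ell_2^N\to K$ be bounded. Then $\|SB\|_{HS}\le C_p\,AT f_p(N)\|S\|\|B\|$.

*Proof.* We may assume $\|S\|\le1$, $\|B\|\le1$, $B\ne0$.

**Step 1: extend $S$ into a larger space.** Let
$$P=(\ell_2\oplus_1\ell_1)/\{(-Sk,k):k\in K\},\quad i(h)=[(h,0)],\quad J(y)=[(0,y)],\quad\pi[(h,y)]=qy .$$
The subspace divided out is closed, and $\pi$ is well defined since $qk=0$. (If $S$ had an extension $\tilde S$ to $\ell_1$, then $[(h,y)]\mapsto(h+\tilde Sy,qy)$ would identify $P$ with $\ell_2\oplus X$ up to isomorphism; in general $P$ is a twisted version of this sum.) We need five facts.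

* $\|J\|\le1$ is clear, and $\|\pi\|\le1$ because $\|qy\|=\|q(y+k)\|\le\|h-Sk\|+\|y+k\|$ for every $k\in K$.
* $J|_K=iS$, because $(0,k)-(Sk,0)=(-Sk,k)$.
* $\ker\pi=i(\ell_2)$, because $[(h,k)]=[(h+Sk,0)]$ for $k\in K$.
* $i$ is isometric: $\|h-Sk\|+\|k\|\ge\|h\|$ for all $k\in K$, as $\|S\|\le1$.
* Hence $\|Sk\|=\|Jk\|_P$ for $k\in K$.

**Step 2: type constants of $P$.** Let $\tau_M$ be the best constant in $(\mathbb E\|\sum_{j\le M}\varepsilon_jv_j\|^2)^{1/2}\le\tau_M(\sum\|v_j\|^2)^{1/2}$, $v_j\in P$. We show, with $\theta=\frac1p-\frac12\in[0,\frac12)$,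
$$\tau_M\le C_pAT\,M^\theta\log(2M). \tag{4}$$

Choose $\phi:X\to\ell_1$ with $\phi(ax)=a\phi(x)$ for $a\in\mathbb R$, $q\phi=\mathrm{id}$ and $\|\phi(x)\|\le A\|x\|$ (choose one preimage on each line). No continuity is needed, since all probability spaces here are finite. Put $\rho=J\phi$; then $\pi\rho=\mathrm{id}$ and $\|\rho(x)\|\le A\|x\|$. Let
$$\Psi(x_1,\dots,x_m)=\sum\rho(x_j)-\rho\Big(\sum x_j\Big)\in\ker\pi=i(\ell_2).$$
The point is that the failure of additivity of $\rho$ lies in a Hilbert space, where independent mean-zero terms are orthogonal. Let $\alpha_k$ be the best constant in $(\mathbb E\|\Psi(\varepsilon_1x_1,\dots,\varepsilon_{2^k}x_{2^k})\|^2)^{1/2}\le\alpha_k(\sum\|x_j\|^2)^{1/2}$. Then $\alpha_0=0$.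

Given $2^{k+1}$ vectors, split them into two halves, let $s_1,s_2$ be the sums of the $\varepsilon_jx_j$ over the halves, and $\Psi_1,\Psi_2$ the corresponding values of $\Psi$. Then
$$\Psi=\Psi_1+\Psi_2+\big[\rho(s_1)+\rho(s_2)-\rho(s_1+s_2)\big].$$
$\Psi_1,\Psi_2$ are independent, have mean zero (they are odd in the signs) and are Hilbert-space valued, so $\mathbb E\|\Psi_1+\Psi_2\|^2=\mathbb E\|\Psi_1\|^2+\mathbb E\|\Psi_2\|^2\le\alpha_k^2\sum\|x_j\|^2$. The bracket has norm at most $2A(\|s_1\|+\|s_2\|)$. By type $p$ and Hölder,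
$$\mathbb E\|s_i\|^2\le T^2\Big(\sum_{\text{half }i}\|x_j\|^p\Big)^{2/p}\le T^2\,2^{2k\theta}\sum_{\text{half }i}\|x_j\|^2 ,$$
so the $L_2$-norm of the bracket is at most $2A\sqrt2\,(\mathbb E\|s_1\|^2+\mathbb E\|s_2\|^2)^{1/2}\le2\sqrt2\,AT\,2^{k\theta}(\sum\|x_j\|^2)^{1/2}$. Thus $\alpha_{k+1}\le\alpha_k+2\sqrt2\,AT\,2^{k\theta}$ and
$$\alpha_k\le2\sqrt2\,AT\,k\,2^{k\theta}.$$

Now let $v_j\in P$, $j\le M$. Put $x_j=\pi v_j$; then $v_j-\rho(x_j)\in\ker\pi$, so $v_j=\rho(x_j)+i(h_j)$ with $\|h_j\|\le(1+A)\|v_j\|$. By homogeneity of $\rho$,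
$$\sum\varepsilon_jv_j=\Psi(\varepsilon_1x_1,\varepsilon_2x_2,\dots)+\rho\Big(\sum\varepsilon_jx_j\Big)+i\Big(\sum\varepsilon_jh_j\Big).$$
Pad with zeros to $2^k$ vectors, where $2^k\ge M$ is the smallest such power, so $2^k\le2M$ and $k\le\log_2(2M)$. The three terms have $L_2$-norms at most $\alpha_k$, $AT2^{k\theta}$ and $1+A$ times $(\sum\|v_j\|^2)^{1/2}$. As $2^{k\theta}\le\sqrt2M^\theta$ and $1+A\le2AT$, (4) follows.

The same constant works for standard Gaussians $g_j$ in place of signs: replace $g_j$ by $\varepsilon_j|g_j|$ and average over $\varepsilon$ first, to get $\mathbb E\|\sum g_jv_j\|^2\le\tau_M^2\,\mathbb E\sum g_j^2\|v_j\|^2=\tau_M^2\sum\|v_j\|^2$.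

**Step 3: write $B$ as an average of operators with $M$ terms.** Regard $B$ as a map into $\ell_1$ and take $b'_s$, $p_s$ as in (3). By (2),
$$0<\Xi:=\sum_s|b'_s|=\Big\|\big(\textstyle\sum_j|Be_j|^2\big)^{1/2}\Big\|_1\le\sqrt2\,\mathbb E\Big\|B\sum\varepsilon_je_j\Big\|_1\le\sqrt{2N}.$$
For $b'_s\ne0$ put $w_s=\frac12p_s+|b'_s|/(2\Xi)$ and $b_s=b'_s/w_s$. The second half of the weight bounds each vector: $|b_s|\le2\Xi$, so $|b_s|^2\le8N$. The first half bounds the second moment: by (3), $\sum_sw_s\langle v,b_s\rangle^2=\sum_s\langle v,b'_s\rangle^2/w_s\le2\kappa_G^2|v|^2$. Since $\sum w_s\le1$, let $\mathbf s$ be random with $\mathbb P(\mathbf s=s)=w_s$, the remaining mass going to a null symbol for which $b=0$ and $\delta=0$. Let $\mathbf s_1,\dots,\mathbf s_M$ be i.i.d. copies and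
$$B_Mv=\frac1M\sum_{k\le M}\langle v,b_{\mathbf s_k}\rangle\,\delta_{\mathbf s_k}\in\ell_1 ,\qquad \mathbb E_{\mathbf s}B_Mv=\sum_sw_s\langle v,b_s\rangle\delta_s=\sum_s\langle v,b'_s\rangle\delta_s=Bv .$$
The operators $B_M$ do not map into $K$. This is harmless, since $J$ is defined on all of $\ell_1$.

**Step 4: Gaussian comparison.** Let $g$ be standard Gaussian in $\mathbb R^N$. By Step 1 and convexity, $\|SBg\|=\|JBg\|_P\le\mathbb E_{\mathbf s}\|JB_Mg\|$, so $\mathbb E_g\|SBg\|\le\mathbb E_{\mathbf s}\mathbb E_g\|JB_Mg\|$. Fix the $\mathbf s_k$ and let $U:\mathbb R^M\to\mathbb R^N$, $Ua=M^{-1/2}\sum a_kb_{\mathbf s_k}$. Then $JB_Mg=M^{-1/2}\sum_k(U^*g)_kJ\delta_{\mathbf s_k}$, and $U^*g$ has covariance $U^*U\le\|U\|^2I$. Adding to $U^*g$ an independent centered Gaussian vector with covariance $\|U\|^2I-U^*U$ does not decrease the mean norm (Jensen), and the sum is distributed as $\|U\|(\gamma_1,\dots,\gamma_M)$ with $\gamma_k$ i.i.d. standard Gaussians. So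
$$\mathbb E_g\|JB_Mg\|\le\|U\|\Big(\mathbb E\Big\|M^{-1/2}\sum_k\gamma_kJ\delta_{\mathbf s_k}\Big\|^2\Big)^{1/2}\le\|U\|\,\tau_M ,$$
because $\|J\delta_{\mathbf s_k}\|\le1$. It remains to choose $M$ so that $\|U\|^2=\|\frac1M\sum_kb_{\mathbf s_k}\otimes b_{\mathbf s_k}\|$ is bounded on average. The mean of this random matrix is at most $2\kappa_G^2I$.

* $p=2$: take $M=N^2$. Bounding the deviation from the mean in Hilbert–Schmidt norm, $\mathbb E\|U\|^2\le2\kappa_G^2+(M^{-1}\mathbb E|b_{\mathbf s}|^4)^{1/2}\le2\kappa_G^2+8$. By (4), $\tau_M\le CAT\log(2N^2)\le CAT\log(2N)$.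
* $p<2$: here $M$ should not be much larger than $N$, because $\tau_M$ grows like a power of $M$. Take $M=N\lceil\log2N\rceil$. The matrix Chernoff inequality (Tropp, *An Introduction to Matrix Concentration Inequalities*, 2015, Thm 5.1.1) says $\mathbb E\lambda_{\max}(\sum Z_k)\le1.72\,\lambda_{\max}(\mathbb E\sum Z_k)+\varrho\log N$ for independent random symmetric $N\times N$ matrices with $0\le Z_k\le\varrho I$. With $Z_k=\frac1Mb_{\mathbf s_k}\otimes b_{\mathbf s_k}$ and $\varrho=8N/M$ it gives $\mathbb E\|U\|^2\le C$. By (4), since $\lceil\log2N\rceil\le C\log2N$, $\tau_M\le C_pAT\,N^\theta(\log2N)^{1/2}\log2N\le C_pATf_p(N)$.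

So in both cases $\mathbb E\|SBg\|\le\mathbb E\|U\|\,\tau_M\le C_pATf_p(N)$. Finally let $a_i$ be the singular values of $SB$. By rotation invariance $\|SBg\|$ is distributed as $|(a_i|g_i|)_i|$, and
$$\mathbb E\|SBg\|=\mathbb E\big|(a_i|g_i|)_i\big|\ge\big|(a_i\,\mathbb E|g_i|)_i\big|=\sqrt{2/\pi}\,\|SB\|_{HS}.\qquad\square$$

## 8. Factoring $K\to H$ through $\ell_1$ by unconditionality

**Lemma 7.** Under the hypotheses of Theorem 2, let $H\subset\ell_\infty^N$ be a subspace and $\mathcal T=(t_1,\dots,t_N):K\to H$ with $\|t_j\|_{K^*}\le b$. Then $\mathcal T=RD$ with $D:K\to\ell_1$, $R:\ell_1\to H$, $\|R\|\le1$, $\|D\|\le C_pAT\lambda^2f_p(N)\,b$.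

*Proof.* **Step 1: the maps.** They are those of Section 6. Let $\tau_i=\|\mathcal Te_i\|_\infty=|t_{j(i)}(e_i)|$ with $j(i)$ attaining the maximum, and $I_j=\{i:j(i)=j\}$. For $x=\sum a_ie_i\in K$ put $Dx=(a_i\tau_i)_i$, and let $R\delta_i=\mathcal Te_i/\tau_i\in H$ (and $0$ if $\tau_i=0$). Then $\|R\|\le1$, and $\mathcal T=RD$ once $D$ is shown to be bounded into $\ell_1$.

**Step 2: $\|Dx\|_1$ as a sum of $N$ terms.** Fix $x=\sum a_ie_i\in K$. Let $1_{I_j}$ be the coordinate projections and $\vartheta$ the sign multiplier with $\vartheta_i=\operatorname{sgn}(a_it_{j(i)}(e_i))$; by (1) these are bounded on $K$. Since $t_j$ is continuous, $t_j(\vartheta1_{I_j}x)=\sum_{i\in I_j}\vartheta_ia_it_j(e_i)=\sum_{i\in I_j}|a_i|\tau_i$, so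
$$\sum_i|a_i|\tau_i=\sum_{j\le N}t_j(\vartheta1_{I_j}x). \tag{5}$$

**Step 3: an operator $B:\ell_2^N\to K$ through the pieces of $x$.** Let $y_j=1_{I_j}x$. The map $W:\ell_\infty^N\to K\subset\ell_1$, $We_j=y_j$, has norm at most $\lambda\|x\|$ by (1). By Grothendieck and Pietsch there are $d_j\ge0$, $\sum d_j^2=1$, with
$$\Big\|\sum a_jy_j\Big\|\le\kappa_G\lambda\|x\|\Big(\sum d_j^2a_j^2\Big)^{1/2}\qquad\text{for all }a\in\mathbb R^N.$$
Define $B:\ell_2^N\to K$ by $Be_j=y_j/d_j$, and $Be_j=0$ if $d_j=0$, in which case $y_j=0$. Thus $\|B\|\le\kappa_G\lambda\|x\|$.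

**Step 4: an operator $S:K\to\ell_2^N$ that reads the pieces.** Put $Sy=(t_j(\vartheta1_{I_j}y))_j$. By (2) in $\ell_1$, and (1),
$$\|Sy\|\le b\Big(\sum_j\|\vartheta1_{I_j}y\|^2\Big)^{1/2}\le\sqrt2\,b\,\mathbb E\Big\|\sum_j\varepsilon_j\vartheta1_{I_j}y\Big\|_1\le\sqrt2\,\lambda b\|y\| .$$

**Step 5: combine.** Since $1_{I_j}y_j=y_j=d_jBe_j$, we have $t_j(\vartheta1_{I_j}x)=t_j(\vartheta1_{I_j}y_j)=d_j\langle SBe_j,e_j\rangle$. By (5), Cauchy–Schwarz and Lemma 6,
$$\|Dx\|_1=\sum_jd_j\langle SBe_j,e_j\rangle\le\Big(\sum_jd_j^2\Big)^{1/2}\|SB\|_{HS}\le C_pATf_p(N)\,\lambda^2b\,\|x\|.\qquad\square$$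

## 9. Linearizing quasi-linear maps $\mathbb R^n\to L_1$

**Lemma 8.** Let $\mu$ be $\sigma$-finite and let $\Omega:\mathbb R^n\to L_1(\mu)$ be continuous with $\Omega(ax)=a\Omega(x)$ $(a\in\mathbb R)$ and $\|\Omega(x)+\Omega(y)-\Omega(x+y)\|_1\le|x|+|y|$. Then there is a linear $\Lambda:\mathbb R^n\to L_1(\mu)$ with $\|\Omega(x)-\Lambda x\|_1\le Cn^{1/4}|x|$ for all $x$.

*Setup.* Let $m_*=\inf_\Lambda\sup_{|x|=1}\|\Omega(x)-\Lambda x\|$, which is finite by continuity. Subtracting a linear map changes neither the hypotheses nor $m_*$, so we may assume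
$$m:=\sup_{|x|=1}\|\Omega(x)\|\le m_*+1 .$$
We must show $m_*\le Cn^{1/4}$; a linear map attaining $m_*$ up to $1$ then proves the lemma.

**Step A: duality, which turns the problem into one number $I$.** Let $\mathcal N$ be a finite $\frac14$-net of $S^{n-1}$. In the space of functions $\mathcal N\to L_1(\mu)$ with the norm $\max_{x\in\mathcal N}\|\cdot\|_1$, let $d$ be the distance of $(\Omega(x))_{x\in\mathcal N}$ to the subspace of all $(\Lambda x)_{x\in\mathcal N}$, $\Lambda$ linear. Suppose $d>0$. By Hahn–Banach there is a functional of norm $1$ that vanishes on the subspace and takes the value $d$ at $\Omega$. The dual norm is $\sum_{x\in\mathcal N}\|\psi_x\|_\infty$ with $\psi_x\in L_\infty(\mu)$. Write $\pi(x)=\|\psi_x\|_\infty$, a probability on $\mathcal N$, and $\psi_x=\pi(x)h(x)$ with $|h(x)|\le1$. Then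
$$d=\sum_x\pi(x)\langle h(x),\Omega(x)\rangle,\qquad\sum_x\pi(x)\langle h(x),\Lambda x\rangle=0\ \text{ for all linear }\Lambda .$$
Testing the second relation on $\Lambda x=\langle x,v\rangle f$, for $v\in\mathbb R^n$, $f\in L_1(\mu)$, gives $\sum_x\pi(x)h(x)\,x=0$ $\mu$-a.e. Let $x$ be random with law $\pi$, $\varepsilon$ an independent sign, $Z=\varepsilon x$ and $\eta=\varepsilon h(x)\in L_\infty(\mu)$. On a finite probability space we have
$$|Z|=1,\quad|\eta|\le1,\quad(Z,\eta)\sim(-Z,-\eta),\quad\mathbb E[\eta Z]=0\ (\mu\text{-a.e.}),\quad I:=\mathbb E\langle\eta,\Omega(Z)\rangle=d . \tag{6}$$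

**Claim.** $|I|\le Cn^{1/4}+m/8$.

*The Claim suffices.* It gives (also if $d=0$) a linear $\Lambda$ with $\max_{\mathcal N}\|\Omega(x)-\Lambda x\|\le Cn^{1/4}+m/8+1$. Let $\Phi=\Omega-\Lambda$ and $m'=\sup_{|x|=1}\|\Phi(x)\|<\infty$. If $|x|=1$, write $x=z+y$ with $z\in\mathcal N$, $|y|\le\frac14$. Then $\|\Phi(x)\|\le\|\Phi(z)\|+\|\Phi(y)\|+\frac54$, so $m'\le Cn^{1/4}+\frac m8+\frac94+\frac{m'}4$. Hence $m_*\le m'\le Cn^{1/4}+3+\frac m6\le Cn^{1/4}+3+\frac{m_*+1}6$, that is, $m_*\le Cn^{1/4}$.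

**How to use the orthogonality $\mathbb E[\eta Z]=0$.** If $\Omega$ were linear, $I$ would be $0$. To exploit this we add up many independent copies $(Z_k,\eta_k)$, $k\le M$, because on sums the correlation between the weights and the vector becomes invisible to smooth functions. The first weight one would try is $w=\sum\eta_k$. For a block of $2^l$ indices, $l\le L$, $M=2^L$, put $Y_l=\mathbb E[(\sum\eta_k)\,\Omega(\sum Z_k)]$. Merging two independent blocks $(w,S)$, $(w',S')$, and using $\mathbb E w=\mathbb E w'=0$, one gets $Y_{l+1}=2Y_l-\mathbb E[(w+w')J_l]$ with $J_l=\Omega(S)+\Omega(S')-\Omega(S+S')$ and $\mathbb E\|J_l\|_1\le2\cdot2^{l/2}$. Now $w+w'$ is a *function on the space of $\mu$*. For each fixed point its typical size is at most $2^{(l+1)/2}$, but the function $J_l$ may concentrate exactly where $w+w'$ is large, and the hypothesis only controls $\|J_l\|_1$. So we must use $\|w+w'\|_\infty\le2^{l+1}$. Unrolling, and dividing by $M$, leads to an error $2\sum_{l<L}2^{l/2}\le5\sqrt M$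 in $I$. Step D below will need $M$ of order $n$, and this is the $\sqrt n$ we started from. The remedy is a weight that agrees with $t\sum\eta_k$, $t=M^{-1/2}$, to first order for small blocks but *never exceeds $1$ anywhere*: the imaginary part of a product of unimodular numbers.

**Step B: merging with unimodular weights.** Let $M=2^L\ge2$, $t=M^{-1/2}$, and let $(Z_k,\eta_k)$, $k\le M$, be i.i.d. copies of $(Z,\eta)$; the probability space is still finite. Products below are pointwise in the variable of $\mu$. Put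
$$\zeta_k=\sqrt{1-t^2\eta_k^2}+it\eta_k,\qquad|\zeta_k|=1,\quad\operatorname{Im}\zeta_k=t\eta_k .$$
For a block of $2^l$ indices let $\chi_l=\prod\zeta_k$ and $S_l=\sum Z_k$. By symmetry $(\chi_l,S_l)\sim(\overline{\chi_l},-S_l)$, so $\mathbb E\operatorname{Im}\chi_l=0$ and $\mathbb E\chi_l=\mathfrak c^{2^l}$, where $\mathfrak c=\mathbb E\sqrt{1-t^2\eta^2}$ is a function with values in $[\sqrt{1-1/M},1]$. Hence $\mathfrak c^{1-M}\le(1-1/M)^{-M/2}\le2$. Let
$$Y_l=\mathbb E[\operatorname{Im}\chi_l\,\Omega(S_l)]\in L_1(\mu),\qquad Y_0=t\,\mathbb E[\eta\,\Omega(Z)].$$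

Take two independent blocks $(\chi,S)$, $(\chi',S')$ of level $l$, and $J_l=\Omega(S)+\Omega(S')-\Omega(S+S')$. Since $\operatorname{Im}(\chi\chi')=\operatorname{Im}\chi\operatorname{Re}\chi'+\operatorname{Re}\chi\operatorname{Im}\chi'$, independence gives
$$\mathbb E[\operatorname{Im}(\chi\chi')\,\Omega(S)]=\mathbb E[\operatorname{Im}\chi\,\Omega(S)]\,\mathbb E\operatorname{Re}\chi'+\mathbb E[\operatorname{Re}\chi\,\Omega(S)]\,\mathbb E\operatorname{Im}\chi'=\mathfrak c^{2^l}Y_l ,$$
and likewise for $\Omega(S')$. Therefore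
$$Y_{l+1}=2\mathfrak c^{2^l}Y_l-\mathbb E[\operatorname{Im}(\chi\chi')J_l].$$
The argument of $\chi\chi'$ is $\sum\arcsin(t\eta_k)$ over $2^{l+1}$ indices, and $|\arcsin u|\le\frac\pi2|u|$, so $|\operatorname{Im}(\chi\chi')|\le\min(1,\pi2^lt)$ everywhere. Moreover $\mathbb E\|J_l\|\le\mathbb E|S|+\mathbb E|S'|\le2\cdot2^{l/2}$, since the $Z_k$ are independent, centered unit vectors. Unroll the recursion: the product of the factors $2\mathfrak c^{2^l}$ over $l<L$ is $2^L\mathfrak c^{M-1}$, and later factors are at most $2$ each. So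
$$\|Y_L-2^L\mathfrak c^{M-1}Y_0\|_1\le\sum_{l<L}2^{L-l-1}\cdot2\cdot2^{l/2}\min(1,\pi2^{l-L/2})=\sum_{l<L}2^{L-l/2}\min(1,\pi2^{l-L/2}).$$
The terms with $l\le L/2$ sum to at most $\pi2^{L/2}\frac{2^{L/4}}{1-2^{-1/2}}\le10.8\,M^{3/4}$. Those with $l>L/2$ sum to at most $2^L\frac{2^{-L/4}}{1-2^{-1/2}}\le3.5\,M^{3/4}$. So the right side is at most $15M^{3/4}$. Multiply by $\mathfrak c^{1-M}\le2$ and integrate over $\mu$. Here $\int MY_0\,d\mu=MtI=\sqrt M\,I$, and by homogeneity $Y_L=\sqrt M\,\mathbb E[\operatorname{Im}\chi_L\,\Omega(U)]$ with $U=M^{-1/2}S_L$. We obtain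
$$|I|\le30M^{1/4}+2\big\|\mathbb E[\operatorname{Im}\chi_L\,\Omega(U)]\big\|_1 . \tag{7}$$

The last term is trivially at most $2m$, since $\mathbb E|U|\le1$; but $m$ is the unknown, and we need a small multiple of it. We smooth $\Omega$ and then decouple $U$ from $\chi_L$.

**Step C: smoothing.** Let $r=n^{1/4}$, $\sigma=r/\sqrt n=n^{-1/4}\le1$, and $G\sim N(0,\sigma^2I_n)$ independent of everything, so $\mathbb E|G|\le(\mathbb E|G|^2)^{1/2}=r$. Let $\Omega_\sigma(z)=\mathbb E\,\Omega(z+G)$, a Bochner integral of a continuous $L_1(\mu)$-valued function with $\|\Omega(y)\|\le m|y|$. We have $\Omega(U)=\Omega(U+G)-\Omega(G)+J'$ with $\|J'\|\le|U|+|G|$, $\mathbb E|U|\le1$, and $\mathbb E[\operatorname{Im}\chi_L\,\Omega(G)]=\mathbb E[\operatorname{Im}\chi_L]\,\mathbb E\,\Omega(G)=0$. Hence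
$$\big\|\mathbb E[\operatorname{Im}\chi_L\,\Omega(U)]\big\|_1\le1+r+\big\|\mathbb E[\operatorname{Im}\chi_L\,\Omega_\sigma(U)]\big\|_1 . \tag{8}$$
Let $\varrho_\sigma$ be the density of $G$; then $\Omega_\sigma(z)=\int\Omega(y)\varrho_\sigma(y-z)\,dy$. For $z$ in a bounded set the $z$-derivatives of $\varrho_\sigma(y-z)$ of each order are dominated by a function of $y$ that is integrable against $1+|y|$. So $\Omega_\sigma$ is $C^\infty$, with derivatives falling on $\varrho_\sigma$. For $|v|=1$ the $j$-th derivative of $u\mapsto\varrho_\sigma(y-z-uv)$ at $u=0$ is $\sigma^{-j}He_j(\langle v,y-z\rangle/\sigma)\,\varrho_\sigma(y-z)$, where $He_j$ are the Hermite polynomials, $\mathbb E\,He_j(\gamma)^2=j!$ for a standard Gaussian $\gamma$. Hence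
$$\|D^j\Omega_\sigma(z)[v,\dots,v]\|\le\sigma^{-j}\,\mathbb E\big[\|\Omega(z+G)\|\,|He_j(\langle v,G\rangle/\sigma)|\big]\le\sqrt{j!}\,m(|z|+r)\sigma^{-j}, \tag{9}$$
by Cauchy–Schwarz and $(\mathbb E|z+G|^2)^{1/2}\le|z|+r$.

**Step D: replacing the $Z_k$ one at a time.** Let $\bar Z_k$ be i.i.d. copies of $Z$ independent of everything, and $U^{(k)}=M^{-1/2}(\sum_{j\le k}\bar Z_j+\sum_{j>k}Z_j)$. Then $U^{(0)}=U$, and $U^{(M)}$ is independent of $\chi_L$, so $\mathbb E[\operatorname{Im}\chi_L\,\Omega_\sigma(U^{(M)})]=\mathbb E[\operatorname{Im}\chi_L]\,\mathbb E\,\Omega_\sigma(U^{(M)})=0$. Thus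
$$\mathbb E[\operatorname{Im}\chi_L\,\Omega_\sigma(U)]=\sum_{k=1}^M\Delta_k,\qquad\Delta_k=\mathbb E\big[\operatorname{Im}\chi_L\,\big(\Omega_\sigma(W+tZ_k)-\Omega_\sigma(W+t\bar Z_k)\big)\big],$$
with $W=W_k=M^{-1/2}(\sum_{j<k}\bar Z_j+\sum_{j>k}Z_j)$ and $\mathbb E|W|\le1$. Write $\chi_L=\zeta_k\chi^{(k)}$ with $\chi^{(k)}=\prod_{j\ne k}\zeta_j$. The pair $(W,\chi^{(k)})$ is independent of $(Z_k,\eta_k,\bar Z_k)$, and
$$\operatorname{Im}\chi_L=t\eta_k\operatorname{Re}\chi^{(k)}+(1-\xi_k)\operatorname{Im}\chi^{(k)},\qquad\xi_k=1-\sqrt{1-t^2\eta_k^2}\in[0,t^2].$$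
We expand $u\mapsto\Omega_\sigma(W+utZ_k)$, $u\in[0,1]$, by Taylor's formula. By (9) and $t\le1$, the order-$j$ remainder has norm at most $\frac{t^j}{j!}\sqrt{j!}\,m(|W|+1+r)\sigma^{-j}$. The same holds with $\bar Z_k$ in place of $Z_k$. The three parts of the weight contribute as follows.

1. *Weight $t\eta_k\operatorname{Re}\chi^{(k)}$.* The $\bar Z_k$-term vanishes, since $\mathbb E\eta_k=0$ and $\eta_k$ is independent of $(W,\chi^{(k)},\bar Z_k)$. In the expansion of $\Omega_\sigma(W+tZ_k)$ at $W$, the terms of order $0,1,2$ vanish because $\mathbb E\eta=0$ (symmetry), $\mathbb E[\eta Z]=0$ (duality, (6)) and $\mathbb E[\eta Z\otimes Z]=0$ (symmetry). The order-3 remainder contributes at most $t\cdot\frac{t^3}6\sqrt6\,m(2+r)\sigma^{-3}$.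
2. *Weight $\operatorname{Im}\chi^{(k)}$.* The contribution is $0$, as $Z_k\sim\bar Z_k$ and both are independent of $(W,\chi^{(k)})$.
3. *Weight $-\xi_k\operatorname{Im}\chi^{(k)}$.* The order-0 terms cancel. The order-1 terms vanish because $\mathbb E[\xi_kZ_k]=0$ ($\xi_k$ is even in $\eta_k$, and $(Z,\eta)\sim(-Z,-\eta)$) and $\mathbb E[\xi_k\bar Z_k]=\mathbb E[\xi_k]\,\mathbb E\bar Z_k=0$. The two order-2 remainders contribute at most $t^2\cdot2\cdot\frac{t^2}2\sqrt2\,m(2+r)\sigma^{-2}$.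

Sum over $M=t^{-2}$ indices. With $2+r\le3r$, $\sigma\le1$ and $3(\frac{\sqrt6}6+\sqrt2)\le6$,
$$\big\|\mathbb E[\operatorname{Im}\chi_L\,\Omega_\sigma(U)]\big\|_1\le\frac{6mr\sigma^{-3}}M=\frac{6mn}M . \tag{10}$$
Choose $M$ a power of $2$ in $[144n,288n]$. By (7), (8) and (10),
$$|I|\le30(288n)^{1/4}+2(1+n^{1/4})+\frac m{12}\le Cn^{1/4}+\frac m8 .$$
This is the Claim, and Lemma 8 is proved. $\square$

*Why $r=n^{1/4}$.* For general $r$ the costs are $M^{1/4}$ from merging and $r$ from smoothing. The error in (10) is of order $mr\sigma^{-3}/M=mn^{3/2}r^{-2}/M$, so $M$ must be a large multiple of $n^{3/2}r^{-2}$. Balancing $M^{1/4}=(n^{3/2}r^{-2})^{1/4}$ against $r$ gives $r^6=n^{3/2}$, that is, $r=n^{1/4}$ and $M$ of order $n$.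

## 10. Proof of Theorem 2

Let $N=2n$ and let $Q,H,c,V$ and $\mathcal T=V|_K:K\to H$ be as in Sections 5 and 6. The coordinates of $\mathcal T$ have norm at most $b=\beta/c$. By Lemma 7, $\mathcal T=RD$ with $R:\ell_1\to H$, $\|R\|\le1$, $D:K\to\ell_1$ and
$$\|D\|\le C_pAT\beta\lambda^2f_p(2n).$$
By Lemma 8 with counting measure, the hypothesis of Lemma 5 holds with $\omega=Cn^{1/4}$. So Lemma 5 gives
$$\sqrt{n/2}\le\frac{2A\beta}c+4A\|D\|\,Cn^{1/4}\le C_p\big(A\beta+A^2T\beta\lambda^2f_p(2n)\,n^{1/4}\big).$$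
This is Theorem 2, and with Section 2 it proves Theorem 1. $\square$

## 11. Lower bounds for $\ell_2^n$, and Banach lattices

**Proof of Theorem 3(b).** If a basis of $\ker q$ is not unconditional there is nothing to prove. Otherwise apply Theorem 2, with $\Gamma$ finite or countable, to $X=\ell_2^n$, $\iota=\Pi=\mathrm{id}$, $p=2$, $T=\beta=1$:
$$\sqrt n\le C\big(A+A^2\lambda^2\log(4n)\,n^{1/4}\big).$$
If $\sqrt n\ge2CA$, the first term is at most half of the left side, so $\lambda^2\ge n^{1/4}/(2CA^2\log4n)$, and $\log4n\le2\log2n$. If $\sqrt n<2CA$, then $A^{-1}n^{1/8}(\log2n)^{-1/2}\le2Cn^{-3/8}(\log2n)^{-1/2}$ is bounded by an absolute constant, and the asserted bound follows from $\lambda\ge1$ if $c$ is small. $\square$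

**Proof of Theorem 3(a).** **Step 1: reduction to a factorization.** Since $X$ has nontrivial type, it is K-convex (Pisier, Ann. of Math. 115 (1982)). By Figiel–Tomczak-Jaegermann (Israel J. Math. 33 (1979)), an infinite-dimensional K-convex space contains uniformly complemented, uniformly isomorphic copies of $\ell_2^n$. So there is $\beta<\infty$ such that for every $n$ there are $\iota,\Pi$ as in Theorem 2. Take $p\le2$ and normalize $q$ so that $\|q\|\le1$. Suppose $K=\ker q$ carries an equivalent Banach lattice norm $|||\cdot|||$, scaled so that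
$$\|x\|\le|||x|||\le\lambda\|x\| .$$
(If $K$ has an unconditional basis, such a norm exists: $|||\sum a_ie_i|||=\sup_{|\theta_i|\le1}\|\sum\theta_ia_ie_i\|$.) It suffices to prove that, for $\mathcal T=(t_1,\dots,t_N):K\to H\subset\ell_\infty^N$ with $\|t_j\|_{K^*}\le b$,
$$\mathcal T=RD,\quad D:K\to L_1(\nu'),\quad R:L_1(\nu')\to H,\quad\|R\|\le1,\quad\|D\|\le C_pAT\lambda^2f_p(N)\,b, \tag{11}$$
with $\nu'$ a finite measure. Indeed Lemmas 5 and 8 hold for $L_1(\nu')$, so the argument of Section 10 yields $\sqrt n\le C_p(A\beta+A^2T\beta\lambda^2f_p(2n)n^{1/4})$ for all $n$. But $f_p(2n)\,n^{1/4}\le Cn^{1/p-1/4}(\log4n)^2=o(\sqrt n)$ when $p>4/3$, a contradiction.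

**Step 2: $K$ as a space of functions.** $K\subset\ell_1$ contains no copy of $c_0$, so the lattice $K$ is order continuous; being separable, it has a weak unit. By Lindenstrauss–Tzafriri, *Classical Banach Spaces II*, Thm 1.b.14, $K$ may be represented as an order ideal with $L_\infty(\nu)\subset K\subset L_1(\nu)$, $\nu$ a probability, such that every functional on $K$ is $x\mapsto\int xt\,d\nu$ for a measurable $t$ with $xt\in L_1(\nu)$ for all $x\in K$. Write $t_j$ also for the functions representing the coordinates of $\mathcal T$; since $1\in K$, $t_j\in L_1(\nu)$.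

**Step 3: the maps.** The maximum over $j$ is now taken pointwise. Let
$$\tau=\max_j|t_j|,\qquad I_j=\{\tau>0,\ |t_j|=\tau,\ |t_i|<\tau\text{ for }i<j\},$$
and let $\nu'$ be $\nu$ restricted to $\{\tau>0\}$. Put $Dx=\tau x\in L_1(\nu')$, which is possible as $|\tau x|\le\sum_j|t_jx|$. For $f\in L_1(\nu')$ put $Rf=(\int f\,t_j/\tau\,d\nu')_j$. Since $|t_j|\le\tau$, $\|R\|\le1$, and $RD=\mathcal T$. The range of $D$ contains $\tau L_\infty(\nu')$, hence every bounded function supported on some set $\{\tau>1/k\}$, and these are dense in $L_1(\nu')$. As $RD$ has values in the closed subspace $H$, so does $R$.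

**Step 4: the norm of $D$.** Fix $x\in K$. Let $\vartheta=\operatorname{sgn}(xt_j)$ on $I_j$ and $\vartheta=0$ off $\bigcup I_j$. Then
$$\|Dx\|_1=\sum_j\int_{I_j}|t_jx|\,d\nu=\sum_{j\le N}t_j(\vartheta1_{I_j}x).$$
Multiplication by a function $\psi$ with $|\psi|\le1$ maps the ideal $K$ into itself, and $\|\psi x\|\le|||\psi x|||\le|||x|||\le\lambda\|x\|$. This replaces (1), and Steps 3–5 of the proof of Lemma 7 apply. With $y_j=1_{I_j}x$, the map $We_j=y_j$ from $\ell_\infty^N$ to $K\subset\ell_1$ has norm at most $\lambda\|x\|$. Grothendieck and Pietsch give $d_j\ge0$ with $\sum d_j^2=1$ and $B:\ell_2^N\to K$, $Be_j=y_j/d_j$ ($0$ if $d_j=0$), with $\|B\|\le\kappa_G\lambda\|x\|$. The map $Sy=(t_j(\vartheta1_{I_j}y))_j$ satisfies, by (2) in $\ell_1$,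
$$\|Sy\|\le\sqrt2\,b\,\mathbb E\Big\|\sum_j\varepsilon_j\vartheta1_{I_j}y\Big\|_1\le\sqrt2\,\lambda b\|y\| .$$
Since $1_{I_j}y_j=y_j=d_jBe_j$, Cauchy–Schwarz and Lemma 6 give
$$\|Dx\|_1=\sum_jd_j\langle SBe_j,e_j\rangle\le\|SB\|_{HS}\le C_pATf_p(N)\,\lambda^2b\,\|x\| .$$
This is (11), and Theorem 3 is proved. $\square$

The restriction $p>4/3$ enters only in the comparison of $n^{1/p-1/4}$ with $\sqrt n$ in Step 1. No claim is made about spaces that have type $p$ only for some $p\le4/3$.
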